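# Random unitary pencils: the large-$d$ limit of $\int\det L_{\mathcal X}\,\overline{\det L_{\mathcal Y}}$

## 1. The limit theorem, its range and its converse

**Theorem A.** Let $\mathcal X=(X_1,\dots,X_g)$ be a $g$-tuple of complex $k\times k$ matrices and $\mathcal Y=(Y_1,\dots,Y_g)$ a $g$-tuple of complex $k'\times k'$ matrices. For $\mathcal U=(U_1,\dots,U_g)\in U(d)^g$ put
$$L_{\mathcal X}(\mathcal U)=I_k\otimes I_d+\sum_{j=1}^g X_j\otimes U_j,\qquad \mathbf{rad}(\mathcal X)=\Big(\mathrm{rad}\Big(\sum_{j=1}^gX_j\otimes\overline{X_j}\Big)\Big)^{1/2},$$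
where $\mathrm{rad}$ is the spectral radius and $\overline{X_j}$ is the entrywise conjugate; define $L_{\mathcal Y}$ and $\mathbf{rad}(\mathcal Y)$ in the same way. Let $d\mathcal U$ be the product Haar probability measure on $U(d)^g$, and write
$$F_d(\mathcal X,\mathcal Y)=\int_{U(d)^g}\det L_{\mathcal X}(\mathcal U)\,\overline{\det L_{\mathcal Y}(\mathcal U)}\,d\mathcal U,\qquad F_\infty(\mathcal X,\mathcal Y)=\det\Big(I_k\otimes I_{k'}-\sum_{j=1}^gX_j\otimes\overline{Y_j}\Big)^{-1}.$$
If $\mathbf{rad}(\mathcal X)<1$ and $\mathbf{rad}(\mathcal Y)<1$, then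
$$F_d(\mathcal X,\mathcal Y)=F_\infty(\mathcal X,\mathcal Y)+O(1/d)\qquad(d\to\infty).$$
In particular $\lim_{d\to\infty}F_d(\mathcal X,\mathcal Y)=F_\infty(\mathcal X,\mathcal Y)$.

**Theorem B.**

1. The conclusion of Theorem A holds if only $\mathbf{rad}(\mathcal X)\,\mathbf{rad}(\mathcal Y)<1$. More generally, it holds if $\mathbf{rad}(t_1X_1,\dots,t_gX_g)\cdot\mathbf{rad}(t_1^{-1}Y_1,\dots,t_g^{-1}Y_g)<1$ for some $t_j>0$.
2. (Converse.) If $\mathbf{rad}(\mathcal X)\ge1$, then $\int|\det L_{\mathcal X}(\mathcal U)|^2\,d\mathcal U\to+\infty$. Hence $\sup_d\int|\det L_{\mathcal X}|^2<\infty$ if and only if $\mathbf{rad}(\mathcal X)<1$.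
3. (Sharpness.) The condition $\mathbf{rad}(\mathcal X)\,\mathbf{rad}(\mathcal Y)<1$ cannot be weakened to any condition on the two radii alone that admits a pair of values $a,b$ with $ab\ge1$. For $g\ge2$ the rate $1/d$ is optimal in general.

That $F_d\to F_\infty$ when both radii are less than $1$ is posed as a conjecture in Michael T. Jury, George Roman, "Determinants of Random Unitary Pencils", arXiv:2506.04400 (2025). Theorem A says that the conjecture is true.

In plain words: we fix a few small matrices $X_j$, replace the variables of the affine pencil $1+\sum X_ju_j$ by large independent random unitaries, and take a determinant. This is a random variable on a space whose dimension grows with $d$. The theorem says that the $L^2$ inner product of two such determinants has a limit, and that the limit is the reciprocal of a determinant of fixed size $kk'$.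

## 2. The outer spectral radius

The one notion in the statement that is not standard is $\mathbf{rad}$. The best way to read it is through a linear map. Identify $M_k(\mathbb C)$ with $\mathbb C^{k^2}$ by listing entries row by row. Since $(XWY^*)_{ab}=\sum_{c,e}X_{ac}W_{ce}\overline{Y_{be}}$,
$$\text{the map } W\mapsto\sum_jX_jWY_j^*\ \text{ has matrix }\ \sum_jX_j\otimes\overline{Y_j}.\tag{1}$$
So $\mathbf{rad}(\mathcal X)^2$ is the spectral radius of $\Phi(W)=\sum_jX_jWX_j^*$, a map which sends positive semidefinite matrices to positive semidefinite matrices. We also see that $\mathbf{rad}(c\mathcal X)=|c|\,\mathbf{rad}(\mathcal X)$ for $c\in\mathbb C$, and that $\mathbf{rad}$ does not change under a simultaneous similarity $X_j\mapsto SX_jS^{-1}$.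

**Example (one matrix).** For $g=1$ the eigenvalues of $X\otimes\overline X$ are the products $\lambda_i\overline{\lambda_j}$ of eigenvalues of $X$, so $\mathbf{rad}(X)=\mathrm{rad}(X)$.

**Example (scalars).** For $k=1$, $\mathbf{rad}(x_1,\dots,x_g)=(\sum|x_j|^2)^{1/2}$.

**Example (a nilpotent pair).** Let $k=2$, $X_1=cE_{12}$, $X_2=c'E_{21}$ with $c,c'\ne0$. Then $\Phi(W)=|c|^2w_{22}E_{11}+|c'|^2w_{11}E_{22}$. Its eigenvalues are $\pm|cc'|,0,0$, so $\mathbf{rad}(\mathcal X)=|cc'|^{1/2}$, although each $X_j$ alone is nilpotent. The matrix $\sum X_jX_j^*=\mathrm{diag}(|c|^2,|c'|^2)$ may be huge while $\mathbf{rad}(\mathcal X)$ is small. But conjugating by $\mathrm{diag}(s,1)$ replaces $(c,c')$ by $(sc,c'/s)$, and $s=|c'/c|^{1/2}$ makes $\sum X_jX_j^*=|cc'|\,I$. In Section 8 we shall see that this is what $\mathbf{rad}(\mathcal X)<1$ always means: after a similarity, the row $(X_1,\dots,X_g)$ is a strict contraction.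

**Example (the weights $t_j$ in Theorem B).** Let $k=k'=1$, $g=2$, $\mathcal X=(2,\tfrac1{10})$, $\mathcal Y=(\tfrac1{10},2)$. Then $\mathbf{rad}(\mathcal X)\mathbf{rad}(\mathcal Y)=4.01$. With $t=(1,20)$ we get $t\mathcal X=(2,2)$ and $t^{-1}\mathcal Y=(\tfrac1{10},\tfrac1{10})$, with product of radii $\sqrt8\cdot\sqrt{0.02}=0.4$. So Theorem B(1) applies, and $F_d\to(1-0.4)^{-1}=5/3$.

## 3. Scalars, the nilpotent pair, and low degrees by hand

**One scalar.** Let $g=k=k'=1$. Then $\det(I+xU)=\sum_{n=0}^dx^n\operatorname{tr}\Lambda^n(U)$. The functions $U\mapsto\operatorname{tr}\Lambda^n(U)$, $0\le n\le d$, are the characters of the pairwise inequivalent irreducible representations $\Lambda^n(\mathbb C^d)$ of $U(d)$, so they are orthonormal, and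
$$F_d(x,y)=\sum_{n=0}^d(x\bar y)^n.\tag{2}$$
If $|x\bar y|<1$ this tends to $(1-x\bar y)^{-1}$, exponentially fast.

**The nilpotent pair.** With $X_1=cE_{12}$, $X_2=c'E_{21}$ we have
$$\det L_{\mathcal X}(\mathcal U)=\det\begin{bmatrix}I&cU_1\\c'U_2&I\end{bmatrix}=\det(I-cc'\,U_2U_1),$$
and $U_2U_1$ is Haar distributed. By (2), $F_d(\mathcal X,\mathcal X)=\sum_{n=0}^d|cc'|^{2n}$. On the other side, the eigenvalues $\pm|cc'|,0,0$ give $F_\infty(\mathcal X,\mathcal X)=(1-|cc'|^2)^{-1}$. The limit holds exactly when $|cc'|<1$, that is, when $\mathbf{rad}(\mathcal X)<1$.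

**Degree one.** In general, the part of $\det L_{\mathcal X}$ of degree one in the entries of $\mathcal U$ is $\operatorname{tr}\sum X_j\otimes U_j=\sum_j\operatorname{tr}X_j\operatorname{tr}U_j$. Since $\int\operatorname{tr}U_i\overline{\operatorname{tr}U_j}\,d\mathcal U=\delta_{ij}$, it contributes $\sum_j\operatorname{tr}X_j\overline{\operatorname{tr}Y_j}=\operatorname{tr}\sum_jX_j\otimes\overline{Y_j}$ to $F_d$. This is exactly the degree-one term of $\det(I-T)^{-1}=1+\operatorname{tr}T+\cdots$ with $T=\sum X_j\otimes\overline{Y_j}$.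

**A first correction.** Let $k=1$, $g=2$. The part of $\det(I+x_1U_1+x_2U_2)$ of degree $(1,1)$ is $x_1x_2(\operatorname{tr}U_1\operatorname{tr}U_2-\operatorname{tr}U_1U_2)$. From $\int U_{ij}\overline{U_{kl}}\,dU=\delta_{ik}\delta_{jl}/d$ we get $\int\operatorname{tr}U_1\,\overline{\operatorname{tr}(U_1U_2)}\,dU_1=\overline{\operatorname{tr}U_2}/d$. So the cross term $\int\operatorname{tr}U_1\operatorname{tr}U_2\overline{\operatorname{tr}U_1U_2}$ equals $1/d$, and
$$\int|\operatorname{tr}U_1\operatorname{tr}U_2-\operatorname{tr}U_1U_2|^2\,d\mathcal U=1+1-\frac2d=2-\frac2d.\tag{3}$$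
The coefficient of $uv$ in $(1-u-v)^{-1}$ is $2$. So already here the limit is approached only at rate $1/d$.

## 4. Expanding by degree, and the uniform bound that is missing

The computations above suggest an approach: let $p_n(\mathcal X,\mathcal U)$ be the part of $\det L_{\mathcal X}$ of total degree $n$ in the entries of $\mathcal U$. Invariance of Haar measure under $U_j\mapsto e^{i\theta}U_j$ makes different degrees orthogonal, so
$$F_d(\mathcal X,\mathcal Y)=\sum_{n=0}^{kd}\int p_n(\mathcal X,\mathcal U)\,\overline{p_n(\mathcal Y,\mathcal U)}\,d\mathcal U .$$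
One would compute the limit of each term and add up. The trouble is in the adding up: the number of terms grows with $d$, and to exchange limit and sum we need a bound on the terms that is summable uniformly in $d$.

Pointwise bounds on $p_n$ do not give it. For one scalar, $p_n=x^n\operatorname{tr}\Lambda^n(U)$ equals $x^n\binom dn$ at $U=I$, while the mean of $|p_n|^2$ is only $|x|^{2n}$. For $\mathcal Y=\mathcal X$ all the terms are nonnegative, and the required uniform bound contains the statement $\sup_dF_d(\mathcal X,\mathcal X)<\infty$. By Theorem B(2) that statement is equivalent to $\mathbf{rad}(\mathcal X)<1$, so the bound has to see the outer spectral radius exactly.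

Writing $\det L_{\mathcal X}=\exp\operatorname{tr}\log L_{\mathcal X}$ and expanding the logarithm also stops. Take $k=1$, $g=2$, $x_1=x_2=\frac35$. Here $\mathbf{rad}(\mathcal X)=\frac35\sqrt2<1$. But near $U_1=U_2=-I$ the norm of $\frac35(U_1+U_2)$ is close to $\frac65$, so the logarithmic series is not available on a set of positive measure. And $\det L_{\mathcal X}$ vanishes at $U_1=e^{i\theta}I$, $U_2=e^{-i\theta}I$ when $\cos\theta=-\frac56$.

## 5. The scalar case as an integral over the plane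

Here is the way past this point. Look again at (2), and seek a measure on a space that does not grow with $d$ which gives the same answer. On $\mathbb C$ take the probability measure $d\mu_d(z)=\frac{d+1}\pi(1+|z|^2)^{-(d+2)}dz$. With $t=|z|^2$, the Beta integral gives
$$\int|z|^{2a}d\mu_d=(d+1)\int_0^\infty\frac{t^a\,dt}{(1+t)^{d+2}}=(d+1)\frac{a!\,(d-a)!}{(d+1)!}=\binom da^{-1}\qquad(0\le a\le d).\tag{4}$$
Hence
$$\int_{\mathbb C}(1+x\bar y|z|^2)^d\,d\mu_d(z)=\sum_{a=0}^d\binom da(x\bar y)^a\binom da^{-1}=\sum_{a=0}^d(x\bar y)^a=F_d(x,y).$$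
The group $U(d)$ is gone, and $d$ occurs only in exponents. After $z=w/\sqrt d$ the integrand becomes $(1+x\bar y|w|^2/d)^d(1+|w|^2/d)^{-(d+2)}\to e^{(x\bar y-1)|w|^2}$, and $\frac1\pi\int e^{(x\bar y-1)|w|^2}dw=(1-x\bar y)^{-1}$.

The mechanism is in (4): the moment of $|z|^{2a}$ is the reciprocal of $\binom da=\dim\Lambda^a(\mathbb C^d)$, and reciprocals of dimensions are what Schur orthogonality produces. The proof carries this over to all $k$ and $g$: the plane becomes $M_k(\mathbb C)^g$, and the weight becomes a power of $\det(I+ZZ^*)$.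

## 6. The color–flavor identity

### 6.1 Textbook facts

**Exterior algebra.** For $T\in\operatorname{End}(V)$ let $\Lambda(T)=\bigoplus_n\Lambda^n(T)$ on $\Lambda(V)=\bigoplus_n\Lambda^n(V)$. Then $\Lambda(ST)=\Lambda(S)\Lambda(T)$, $\Lambda(T^*)=\Lambda(T)^*$ and $\det(I+T)=\operatorname{tr}\Lambda(T)$ (for $2\times2$ matrices: $1+\operatorname{tr}T+\det T$). The unitary isomorphism $\bigotimes_j\Lambda(V_j)\cong\Lambda(\bigoplus_jV_j)$, $v_1\otimes\cdots\otimes v_g\mapsto v_1\wedge\cdots\wedge v_g$, carries $\bigotimes_j\Lambda(T_j)$ to $\Lambda(\bigoplus_jT_j)$.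

**Schur functors.** For a partition $\lambda$ with at most $k$ rows, $S_\lambda(\mathbb C^k)$ is an irreducible polynomial representation of $GL_k$. It stays irreducible on $U(k)$, and different $\lambda$ give inequivalent representations. As a polynomial map, $Z\mapsto S_\lambda(Z)$ extends from $GL_k$ to $M_k$. If $Z$ has eigenvalues $t_1,\dots,t_k$, then $\operatorname{tr}S_\lambda(Z)=s_\lambda(t)$, the Schur polynomial. With
$$l_i=\lambda_i+k-i,\qquad\Delta(t)=\prod_{i<j}(t_i-t_j)=\det(t_i^{k-j}),$$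
we have $s_\lambda(t)\Delta(t)=\det(t_i^{l_j})$. Also, $s_\lambda$ is the sum of $t^{\text{content}}$ over semistandard tableaux of shape $\lambda$ with entries in $\{1,\dots,k\}$. An entry occurs at most once in each column, so every exponent in every monomial is at most $\lambda_1$. The number of monomials, counted with multiplicity, is $m_\lambda:=\dim S_\lambda(\mathbb C^k)=s_\lambda(1^k)=\Delta(l)/\prod_i(k-i)!$.

**Hook formulas.** With hook lengths $h(i,j)$ and $\lambda'$ the conjugate partition,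
$$\prod_{(i,j)\in\lambda}h(i,j)=\frac{\prod_il_i!}{\Delta(l)},\qquad s_{\lambda'}(1^d)=\prod_{(i,j)\in\lambda}\frac{d+i-j}{h(i,j)}.$$
For $\lambda=(2,1)$, $k=2$: $l=(3,1)$ and $3!\,1!/2=3$, the product of the hooks $3,1,1$.

**Skew $(GL_k,GL_d)$ duality.** As a representation of $GL_k\times GL_d$,
$$\Lambda(\mathbb C^k\otimes\mathbb C^d)\cong\bigoplus_\lambda S_\lambda(\mathbb C^k)\otimes S_{\lambda'}(\mathbb C^d),$$
over partitions $\lambda$ with at most $k$ rows and $\lambda_1\le d$. For $k=1$ this is $\Lambda(\mathbb C^d)=\bigoplus_{a=0}^d\Lambda^a(\mathbb C^d)$, where $\lambda=(a)$ and $z\in\mathbb C$ acts by $z^a$. In degree $2$ it reads $\Lambda^2(V\otimes W)=S^2V\otimes\Lambda^2W\oplus\Lambda^2V\otimes S^2W$; for $k=d=2$ the dimensions are $6=3\cdot1+1\cdot3$.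

**Schur orthogonality.** For irreducible unitary representations $\pi,\pi'$ of a compact group, $\int\operatorname{tr}(\alpha\pi(U))\operatorname{tr}(\beta\pi'(U)^*)\,dU$ is $0$ if $\pi\not\cong\pi'$, and is $\operatorname{tr}(\alpha\beta)/\dim\pi$ if $\pi'=\pi$.

**Andréief's identity.** $\int\det[\phi_i(t_j)]\det[\psi_i(t_j)]\prod_jw(t_j)\,dt=k!\,\det\big[\int\phi_i\psi_jw\big]$, when these integrals converge absolutely.

**Singular values.** With $dZ$ Lebesgue measure on $M_k\cong\mathbb R^{2k^2}$, the image of $dZ$ under $Z\mapsto$ (eigenvalues $t$ of $ZZ^*$) is $\mathrm{const}\cdot\Delta(t)^2dt$ on $(0,\infty)^k$: symmetric functions of $t$ are integrated with this density. For $k=1$ it is $dz\to\pi\,dt$.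

The last fact gives one estimate that we use repeatedly. Since $|t_i-t_j|\le(1+t_i)(1+t_j)$, we have $\Delta(t)^2\le\prod_i(1+t_i)^{2k-2}$, and so
$$\int_{M_k}\det(I+ZZ^*)^{-2k}\,dZ\le\mathrm{const}\cdot\prod_{i=1}^k\int_0^\infty(1+t_i)^{-2}\,dt_i<\infty.\tag{5}$$
In particular, for each $d\ge1$ there is $c_d>0$ such that
$$d\mu_d(Z)=c_d\det(I+ZZ^*)^{-(d+2k)}\,dZ$$
is a probability measure on $M_k$. It is invariant under $Z\mapsto uZv$ for $u,v\in U(k)$, because $dZ$ and $\det(I+ZZ^*)$ are.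

### 6.2 The identity

**Lemma 1.** Let $M,N\in M_{gkd}(\mathbb C)$, $\mathbf U=\bigoplus_{j=1}^g(I_k\otimes U_j)$ and $\mathbf Z=\bigoplus_{j=1}^g(Z_j\otimes I_d)$, with $U_j\in U(d)$ and $Z_j\in M_k$. Then
$$\int_{U(d)^g}\det(I+M\mathbf U)\det(I+N\mathbf U^*)\,d\mathcal U=\int_{M_k^g}\det(I+M\mathbf ZN\mathbf Z^*)\prod_jd\mu_d(Z_j),$$
and the right side converges absolutely.

**Step 1: make the statement bilinear and reduce to $g=1$.** Both determinants on the left are traces of $\Lambda$, and so is the one on the right. Hence it suffices to prove, for all $\mathcal A,\mathcal B\in\operatorname{End}\Lambda\big((\mathbb C^k\otimes\mathbb C^d)^{\oplus g}\big)$,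
$$\int\operatorname{tr}(\mathcal A\Lambda(\mathbf U))\operatorname{tr}(\mathcal B\Lambda(\mathbf U^*))\,d\mathcal U=\int\operatorname{tr}\big(\mathcal A\Lambda(\mathbf Z)\mathcal B\Lambda(\mathbf Z^*)\big)\prod_jd\mu_d(Z_j),\tag{6}$$
with absolute convergence on the right, and then to put $\mathcal A=\Lambda(M)$, $\mathcal B=\Lambda(N)$. The gain is that (6) is bilinear in $(\mathcal A,\mathcal B)$. The algebra $\operatorname{End}\Lambda(\bigoplus_jV_j)\cong\bigotimes_j\operatorname{End}\Lambda(V_j)$ is spanned by product elements. For $\mathcal A=\bigotimes\mathcal A_j$, $\mathcal B=\bigotimes\mathcal B_j$, both sides of (6) are products over $j$ of the corresponding integrals with $g=1$ (Fubini, once the case $g=1$ converges absolutely). So let $g=1$, $\mathbf U=I\otimes U$, $\mathbf Z=Z\otimes I$.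

**Step 2: put both actions in block form.** We use skew duality. The summands are pairwise inequivalent irreducible representations of $U(k)\times U(d)$. So they are mutually orthogonal, and on each of them the inner product of $\Lambda(\mathbb C^k\otimes\mathbb C^d)$ is, up to a scalar, the tensor product of invariant inner products. Choosing these suitably, we may take the decomposition to be unitary. Then
$$\Lambda(I\otimes U)=\bigoplus_\lambda I\otimes\pi_\lambda(U),\qquad\Lambda(Z\otimes I)=\bigoplus_\lambda S_\lambda(Z)\otimes I,$$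
where the $\pi_\lambda$ are pairwise inequivalent irreducible unitary representations of $U(d)$, of dimension $D_\lambda=s_{\lambda'}(1^d)$. The second formula holds first for $Z\in GL_k$ and then for all $Z\in M_k$ by continuity. Since $\Lambda(Z\otimes I)^*=\Lambda(Z^*\otimes I)$, we have $S_\lambda(Z)^*=S_\lambda(Z^*)$.

Let $\mathcal A_{\mu\lambda}$ and $\mathcal B_{\mu\lambda}$ be the blocks from component $\lambda$ to component $\mu$. Let $\alpha_\lambda,\beta_\lambda\in\operatorname{End}(S_{\lambda'}(\mathbb C^d))$ be the partial traces of $\mathcal A_{\lambda\lambda},\mathcal B_{\lambda\lambda}$ over $S_\lambda(\mathbb C^k)$.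

**Step 3: compute the unitary side.** Since $\operatorname{tr}(\mathcal A\Lambda(I\otimes U))=\sum_\lambda\operatorname{tr}(\alpha_\lambda\pi_\lambda(U))$, and likewise for $\mathcal B$ with $\pi_\lambda(U)^*$, Schur orthogonality gives
$$\text{left side of (6)}=\sum_\lambda\frac{\operatorname{tr}(\alpha_\lambda\beta_\lambda)}{D_\lambda}.$$

**Step 4: compute the matrix side up to constants $c_\lambda$.** First, convergence. Let $t$ be the eigenvalues of $ZZ^*$. As $S_\lambda(ZZ^*)=S_\lambda(Z)S_\lambda(Z)^*\ge0$,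
$$\|S_\lambda(Z)\|^2=\|S_\lambda(ZZ^*)\|\le\operatorname{tr}S_\lambda(ZZ^*)=s_\lambda(t)\le m_\lambda\prod_i(1+t_i)^d=m_\lambda\det(I+ZZ^*)^d,$$
because every exponent in every monomial is at most $\lambda_1\le d$. So the integrand on the right of (6), including the density of $\mu_d$, is at most a constant times $\det(I+ZZ^*)^{-2k}$, which is integrable by (5).

For a linear map $b:S_\mu(\mathbb C^k)\to S_\lambda(\mathbb C^k)$ put
$$E(b)=\int S_\lambda(Z)\,b\,S_\mu(Z)^*\,d\mu_d(Z).$$
Invariance under $Z\mapsto uZ$ gives $S_\lambda(u)E(b)S_\mu(u)^*=E(b)$ for $u\in U(k)$. By Schur's lemma $E(b)=0$ if $\lambda\ne\mu$, and $E(b)=e(b)I$ if $\lambda=\mu$. In the case $\lambda=\mu$, invariance under $Z\mapsto Zv$ gives $e(S_\lambda(v)bS_\lambda(v)^*)=e(b)$. Averaging over $v\in U(k)$ replaces $b$ by $\frac{\operatorname{tr}b}{m_\lambda}I$, so $e(b)=c_\lambda\operatorname{tr}b$ with $c_\lambda=e(I)/m_\lambda$. Taking the trace of $E(I)=e(I)I$,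
$$c_\lambda=m_\lambda^{-2}\int s_\lambda(ZZ^*)\,d\mu_d(Z),\tag{7}$$
where $s_\lambda(ZZ^*)$ means $s_\lambda$ at the eigenvalues of $ZZ^*$. Now
$$\operatorname{tr}(\mathcal A\Lambda(\mathbf Z)\mathcal B\Lambda(\mathbf Z^*))=\sum_{\lambda,\mu}\operatorname{tr}\big(\mathcal A_{\mu\lambda}(S_\lambda(Z)\otimes I)\,\mathcal B_{\lambda\mu}\,(S_\mu(Z)^*\otimes I)\big).$$
Write $\mathcal B_{\lambda\mu}=\sum_ib_i\otimes\gamma_i$. Integrating the last three factors gives $\sum_iE(b_i)\otimes\gamma_i$. This is $0$ for $\lambda\ne\mu$, and $c_\lambda\,I\otimes\sum_i\operatorname{tr}(b_i)\gamma_i=c_\lambda\,I\otimes\beta_\lambda$ for $\lambda=\mu$. Hence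
$$\text{right side of (6)}=\sum_\lambda c_\lambda\operatorname{tr}(\alpha_\lambda\beta_\lambda).$$

**Step 5: show that $c_\lambda=1/D_\lambda$.** This is where the weight $\det(I+ZZ^*)^{-(d+2k)}$ is used; for $k=1$ it is formula (4). Below, "const" may depend on $k$ and $d$ but not on $\lambda$. Note that $0\le l_i\le d+k-1$. By the singular value density, the formulas $s_\lambda\Delta=\det(t_i^{l_j})$ and $\Delta=\det(t_i^{k-j})$, and Andréief's identity,
$$\int s_\lambda(ZZ^*)\,d\mu_d=\mathrm{const}\int\det(t_i^{l_j})\det(t_i^{k-j})\prod_i\frac{dt_i}{(1+t_i)^{d+2k}}=\mathrm{const}\cdot\det\Big[\int_0^\infty\frac{t^{l_i+k-j}}{(1+t)^{d+2k}}\,dt\Big]_{i,j}.$$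
The Beta integral $\int_0^\infty t^a(1+t)^{-N}dt=a!\,(N-a-2)!/(N-1)!$ with $a=l_i+k-j$, $N=d+2k$ turns this into
$$\mathrm{const}\cdot\det\big[(l_i+k-j)!\,(d+k+j-2-l_i)!\big]_{i,j};$$
here $d+k+j-2-l_i\ge j-1\ge0$. Pull $l_i!\,(d+k-1-l_i)!$ out of row $i$. What remains in position $(i,j)$ is $p_j(l_i)$ with
$$p_j(l)=\big[(l+1)\cdots(l+k-j)\big]\cdot\big[(d+k-l)\cdots(d+k+j-2-l)\big].$$
The first bracket has $k-j$ factors and the second $j-1$, so $p_j$ is a polynomial of degree $k-1$ whose coefficients do not depend on $\lambda$. Therefore $\det[p_j(l_i)]$ is the product of the Vandermonde determinant in $l_1,\dots,l_k$ and the determinant of the coefficient matrix: it is $\mathrm{const}\cdot\Delta(l)$. So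
$$\int s_\lambda(ZZ^*)\,d\mu_d=\mathrm{const}\cdot\Delta(l)\prod_il_i!\,(d+k-1-l_i)!.$$
On the other side, $\prod_{j=1}^{\lambda_i}(d+i-j)=\frac{(d+i-1)!}{(d+i-1-\lambda_i)!}$ and $d+i-1-\lambda_i=d+k-1-l_i$. The hook formulas then give
$$D_\lambda=\prod_i\frac{(d+i-1)!}{(d+k-1-l_i)!}\cdot\frac{\Delta(l)}{\prod_il_i!}.$$
Finally $m_\lambda=\mathrm{const}\cdot\Delta(l)$. Substituting into (7), all $\lambda$-dependent factors cancel in $c_\lambda D_\lambda$:
$$c_\lambda D_\lambda=\mathrm{const}\cdot\frac{\Delta(l)\prod_il_i!\,(d+k-1-l_i)!}{\Delta(l)^2}\cdot\frac{\Delta(l)}{\prod_il_i!\,(d+k-1-l_i)!}=\mathrm{const}.$$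
For $\lambda=\emptyset$ we have $m_\emptyset=D_\emptyset=1$ and $s_\emptyset=1$, so $c_\emptyset=1$, because $\mu_d$ is a probability measure. Hence the constant is $1$, and Lemma 1 is proved. $\square$

## 7. An exact formula for $F_d$ at finite $d$

**Proposition 2.** For all $\mathcal X,\mathcal Y\in M_k(\mathbb C)^g$ and all $d\ge1$,
$$F_d(\mathcal X,\mathcal Y)=\int_{M_k^g}\det(I_k+AB)^d\prod_jd\mu_d(Z_j),\qquad A=\sum_jX_jZ_j,\quad B=\sum_jY_j^*Z_j^*.$$

*Proof.* We choose $M,N$ in Lemma 1 so that the left side becomes $F_d$. Let $C$ be the $gk\times k$ column of $g$ copies of $I_k$, let $R=(X_1,\dots,X_g)$ and $R'=(Y_1^*,\dots,Y_g^*)$ be block rows, and put $M=CR\otimes I_d$, $N=CR'\otimes I_d$. By $\det(I+ST)=\det(I+TS)$,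
$$\det(I+M\mathbf U)=\det\big(I+(R\otimes I_d)\mathbf U(C\otimes I_d)\big)=\det\Big(I+\sum_jX_j\otimes U_j\Big)=\det L_{\mathcal X}(\mathcal U),$$
$$\det(I+N\mathbf U^*)=\det\Big(I+\sum_jY_j^*\otimes U_j^*\Big)=\overline{\det L_{\mathcal Y}(\mathcal U)}.$$
For the other side, write $\mathbf Z=Z\otimes I_d$ with $Z=\bigoplus_jZ_j$. Then $M\mathbf ZN\mathbf Z^*=(CRZCR'Z^*)\otimes I_d$, so
$$\det(I+M\mathbf ZN\mathbf Z^*)=\det(I_{gk}+C\,RZC\,R'Z^*)^d=\det\big(I_k+(RZC)(R'Z^*C)\big)^d=\det(I_k+AB)^d,$$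
as $RZC=\sum X_jZ_j=A$ and $R'Z^*C=\sum Y_j^*Z_j^*=B$. Apply Lemma 1. $\square$

## 8. Reduction to contractive rows and columns

Proposition 2 needs no hypothesis on the radii. They enter now, in order to bring the tuples into a form in which $\det(I+AB)$ can be estimated. Assume $\mathbf{rad}(\mathcal X),\mathbf{rad}(\mathcal Y)<1$.

**Equal sizes.** Replacing $\mathcal Y$ by $\mathcal Y\oplus0$ replaces $L_{\mathcal Y}$ by $L_{\mathcal Y}\oplus I$. It only adds zero blocks to $\sum Y_j\otimes\overline{Y_j}$ and, after a permutation of the basis, to $\sum X_j\otimes\overline{Y_j}$. So $\det L_{\mathcal Y}$, $\mathbf{rad}(\mathcal Y)$ and $F_\infty$ do not change. The same holds for $\mathcal X\oplus0$. Hence we may assume $k=k'$.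

**Similarity.** If $X_j\mapsto SX_jS^{-1}$ and, independently, $Y_j\mapsto TY_jT^{-1}$, then $L_{\mathcal X}$ and $L_{\mathcal Y}$ are conjugated by $S\otimes I$ and $T\otimes I$, and $\sum X_j\otimes\overline{Y_j}$ is conjugated by $S\otimes\overline T$. So $F_d$ and $F_\infty$ do not change.

**Making the row of $\mathcal X$ a contraction.** The map $\Phi(P)=\sum X_jPX_j^*$ has spectral radius $\mathbf{rad}(\mathcal X)^2<1$ by (1). So $P=\sum_{n\ge0}\Phi^n(I)$ converges. All terms are positive semidefinite, so $P\ge I$, and $\Phi(P)=P-I$. For $X_j'=P^{-1/2}X_jP^{1/2}$,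
$$\sum_jX_j'X_j'^*=P^{-1/2}\Phi(P)P^{-1/2}=I-P^{-1}\le(1-\|P\|^{-1})I.$$

**Making the column of $\mathcal Y$ a contraction.** The map $\Psi(P)=\sum Y_j^*PY_j$ is the adjoint of $P\mapsto\sum Y_jPY_j^*$ for the inner product $\operatorname{tr}(PR^*)$, so it also has spectral radius less than $1$. Put $Q=\sum_n\Psi^n(I)\ge I$ and $Y_j'=Q^{1/2}Y_jQ^{-1/2}$. Then $\sum Y_j'^*Y_j'=Q^{-1/2}\Psi(Q)Q^{-1/2}=I-Q^{-1}\le(1-\|Q\|^{-1})I$.

Hence we may assume that for some $r\in(0,1)$
$$\sum_jX_jX_j^*\le r^2I,\qquad\sum_jY_j^*Y_j\le r^2I.\tag{8}$$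
For the block rows $R=(X_1,\dots,X_g)$ and $R'=(Y_1^*,\dots,Y_g^*)$ this says $\|R\|\le r$ and $\|R'\|\le r$.

## 9. A bound for $\det(I+AB)$ that the weight can absorb

We need to dominate the integrand of Proposition 2. A bound by an exponential, such as $|1+AB|\le e^{r^2|z|^2}$ for $g=k=1$, is useless for large $z$: the density of $\mu_d$ decays only polynomially. We need a bound of the same shape as the weight.

**Two determinant inequalities.** First, apply Cauchy–Binet and Cauchy–Schwarz to $I+AB=[\,I\ \ A\,]\begin{bmatrix}I\\B\end{bmatrix}$: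
$$|\det(I+AB)|^2\le\det(I+AA^*)\det(I+B^*B).$$
Second, for $P,Q\ge0$,
$$\det(I+P+Q)=\det(I+P)\det\big(I+Q^{1/2}(I+P)^{-1}Q^{1/2}\big)\le\det(I+P)\det(I+Q).$$

**Using (8).** Let $\hat Z$ be the block column of $Z_1,\dots,Z_g$ and $\tilde Z$ that of $Z_1^*,\dots,Z_g^*$, so $A=R\hat Z$ and $B=R'\tilde Z$. Since $R^*R\le r^2I$,
$$\det(I+AA^*)=\det(I+A^*A)\le\det\Big(I+r^2\sum_jZ_j^*Z_j\Big)\le\prod_j\det(I+r^2Z_j^*Z_j)=\prod_j\det(I+r^2Z_jZ_j^*).$$
In the same way $B^*B\le r^2\sum_jZ_jZ_j^*$ gives $\det(I+B^*B)\le\prod_j\det(I+r^2Z_jZ_j^*)$. Together,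
$$|\det(I+AB)|\le\prod_j\det(I+r^2Z_jZ_j^*).\tag{9}$$
The same factorizations, with Hilbert–Schmidt norms and $\|Z\|^2=\sum_j\|Z_j\|_2^2$, give
$$\|A\|_2\le r\|Z\|,\quad\|B\|_2\le r\|Z\|,\qquad|\operatorname{tr}AB|\le r^2\|Z\|^2,\quad\|AB\|_2\le r^2\|Z\|^2.\tag{10}$$

## 10. The Gaussian limit with error $O(1/d)$

By (7) with $\lambda=(1)$ and $c_\lambda=1/D_\lambda=1/d$, the mean of $\operatorname{tr}ZZ^*$ under $\mu_d$ is $k^2/d$. So the natural scale is $Z_j=W_j/\sqrt d$. The Jacobian cancels against the normalization, and with $A=\sum X_jW_j$, $B=\sum Y_j^*W_j^*$ from now on, Proposition 2 becomes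
$$F_d=\kappa_d^{-g}\int f_d(W)\,dW,\qquad f_d(W)=\det(I+AB/d)^d\prod_j\det(I+W_jW_j^*/d)^{-(d+2k)},$$
$$\kappa_d=\int_{M_k}\det(I+WW^*/d)^{-(d+2k)}\,dW.$$
Let $f_\infty(W)=\exp(\operatorname{tr}AB-\|W\|^2)$.

**Lemma 3.** Under (8), $\int_{M_k^g}|f_d-f_\infty|\,dW\le C/d$ for all $d\ge1$. Here and below $C$ depends only on $r,k,g$ and may change from line to line.

**Step 1: bound $f_d$ one eigenvalue at a time.** Let $t_1,\dots,t_{gk}$ be the eigenvalues of all the $W_jW_j^*$, so $\sum t_i=\|W\|^2$. By (9),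
$$|f_d(W)|\le\prod_{i=1}^{gk}h_d(t_i),\qquad h_d(t)=\Big(\frac{1+r^2t/d}{1+t/d}\Big)^d(1+t/d)^{-2k}.$$
Put $\delta=(1-r^2)/2$. Then $\frac{1+r^2s}{1+s}=1-\frac{2\delta s}{1+s}$. For $s\le1$ we have $\frac{2s}{1+s}\ge s$, and for $s\ge1$ we have $\frac{2s}{1+s}\ge1$. Therefore:

* if $t\le d$, then $h_d(t)\le(1-\delta t/d)^d\le e^{-\delta t}$;
* if $t\ge d$, then $h_d(t)\le(1-\delta)^d(d/t)^{2k}\le e^{-\delta d}d^{2k}t^{-2k}$.

Two consequences follow. First, $h_d(t)\le C(1+t)^{-2k}$ for all $t\ge0$, $d\ge1$. For $t\le d$ this is $e^{-\delta t}\le C(1+t)^{-2k}$. For $t\ge d\ge1$ use that $e^{-\delta d}d^{2k}$ is bounded and $t^{-2k}\le2^{2k}(1+t)^{-2k}$. Second,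
$$h_d(t)\le\frac Cd(1+t)^{-2k}\quad\text{if }t\ge\frac d{4gk}.$$
For $t\le d$ use $e^{-\delta t}\le C(1+t)^{-2k-1}$ and $(1+t)^{-1}\le4gk/d$. For $t\ge d$ use $e^{-\delta d}d^{2k}\le C/d$.

Let $G(W)=\prod_j\det(I+W_jW_j^*)^{-2k}=\prod_i(1+t_i)^{-2k}$; it is integrable on $M_k^g$ by (5). For the limit, (10) gives $|f_\infty|\le e^{-(1-r^2)\|W\|^2}=e^{-2\delta\|W\|^2}$.

**Step 2: compare $f_d$ and $f_\infty$ for $\|W\|^2\le d/4$.** Here all $t_i\le d$, so $|f_d|\le e^{-\delta\|W\|^2}$, and also $|f_\infty|\le e^{-\delta\|W\|^2}$. By (10), $K=AB$ satisfies $\|K\|_2\le\|W\|^2\le d/4$, so $\log(I+K/d)$ is given by its power series. Thus $f_d=e^a$ and $f_\infty=e^b$ with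
$$a=d\operatorname{tr}\log(I+K/d)-(d+2k)\sum_j\operatorname{tr}\log(I+W_jW_j^*/d),\qquad b=\operatorname{tr}K-\|W\|^2.$$
Since $|\operatorname{tr}K^m|\le\|K\|_2^m$ for $m\ge2$,
$$|d\operatorname{tr}\log(I+K/d)-\operatorname{tr}K|\le\sum_{m\ge2}\frac{\|K\|_2^m}{m\,d^{m-1}}\le\frac{\|K\|_2^2}{2d}\sum_{n\ge0}4^{-n}\le\frac{\|K\|_2^2}d\le\frac{\|W\|^4}d.$$
For $P=W_jW_j^*$, the inequality $0\le x-\log(1+x)\le x^2/2$ for $x\ge0$ gives $|d\operatorname{tr}\log(I+P/d)-\operatorname{tr}P|\le\operatorname{tr}P^2/(2d)$. Also $0\le2k\operatorname{tr}\log(I+P/d)\le2k\operatorname{tr}P/d$. Summing over $j$, with $\sum_j\operatorname{tr}(W_jW_j^*)^2\le\|W\|^4$, we get $|a-b|\le C(\|W\|^2+\|W\|^4)/d$. Since $|e^a-e^b|\le|a-b|\max(e^{\operatorname{Re}a},e^{\operatorname{Re}b})$,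
$$|f_d-f_\infty|\le\frac Cd(\|W\|^2+\|W\|^4)e^{-\delta\|W\|^2}.$$

**Step 3: bound both functions for $\|W\|^2>d/4$.** One of the $gk$ numbers $t_i$ is at least $d/(4gk)$. Using the second bound on $h_d$ for it and the first bound for the others, $|f_d|\le\frac CdG(W)$. Moreover $|f_\infty|\le e^{-\delta d/4}e^{-\delta\|W\|^2}\le\frac Cde^{-\delta\|W\|^2}$.

Integrating the bounds of Steps 2 and 3 over the two regions proves Lemma 3. $\square$

**The normalization.** Lemma 3 with $g=1$, $X=Y=0$ (and, say, $r=\frac12$) gives $\kappa_d=\int_{M_k}e^{-\operatorname{tr}WW^*}dW+O(1/d)=\pi^{k^2}+O(1/d)$. Hence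
$$F_d(\mathcal X,\mathcal Y)=\pi^{-gk^2}\int_{M_k^g}e^{\operatorname{tr}AB-\|W\|^2}\,dW+O(1/d).\tag{11}$$

## 11. Evaluating the Gaussian integral

**Step 1: write the exponent as a quadratic form.** On $M_k^g$ use $\langle V,W\rangle=\sum_j\operatorname{tr}V_jW_j^*$. Then
$$\operatorname{tr}AB=\sum_j\operatorname{tr}\Big(\Big(\sum_iX_iW_i\Big)Y_j^*W_j^*\Big)=\langle\mathcal QW,W\rangle,\qquad(\mathcal QW)_j=\Big(\sum_iX_iW_i\Big)Y_j^*.$$
So the integrand in (11) is $e^{-\langle(I-\mathcal Q)W,W\rangle}$, and by (10) $\operatorname{Re}\langle(I-\mathcal Q)W,W\rangle\ge(1-r^2)\|W\|^2$.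

**Step 2: integrate.** We claim that for a matrix $T$ on $\mathbb C^n$ with positive definite Hermitian part, $\int_{\mathbb C^n}e^{-\langle Tw,w\rangle}dw=\pi^n/\det T$. Write $T=H+iK$ with $H>0$ and $K$ Hermitian. The substitution $w=H^{-1/2}v$ has real Jacobian $(\det H)^{-1}$ and turns $T$ into $I+iK'$ with $K'=H^{-1/2}KH^{-1/2}$ Hermitian. A unitary change of variables diagonalizes $K'$, with eigenvalues $\kappa_1,\dots,\kappa_n$, and $\int_{\mathbb C}e^{-(1+i\kappa)|v|^2}dv=\pi/(1+i\kappa)$. So the integral is $(\det H)^{-1}\prod_l\pi/(1+i\kappa_l)=\pi^n/\big(\det H\det(I+iK')\big)=\pi^n/\det T$. With $T=I-\mathcal Q$ and $n=gk^2$, the main term of (11) is $\det(I-\mathcal Q)^{-1}$.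

**Step 3: reduce the size of the determinant.** We have $\mathcal Q=\mathcal C\mathcal R$ with $\mathcal R:M_k^g\to M_k$, $\mathcal RW=\sum_iX_iW_i$, and $\mathcal C:M_k\to M_k^g$, $\mathcal CV=(VY_j^*)_j$. Hence, by (1),
$$\det(I-\mathcal Q)=\det(I-\mathcal R\mathcal C)=\det\Big(V\mapsto V-\sum_jX_jVY_j^*\Big)=\det\Big(I-\sum_jX_j\otimes\overline{Y_j}\Big).$$
In particular this determinant is nonzero, so $F_\infty$ is defined. With (11) this gives $F_d(\mathcal X,\mathcal Y)=F_\infty(\mathcal X,\mathcal Y)+O(1/d)$, and **Theorem A is proved**. $\square$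

## 12. Rescaling the two tuples against each other: Theorem B(1)

For $\mathbf n=(n_1,\dots,n_g)$ let $p_{\mathbf n}(\mathcal X,\mathcal U)$ be the part of $\det L_{\mathcal X}(\mathcal U)$ of degree $n_j$ in the entries of $U_j$ for each $j$. The determinant depends only on the products $X_j\otimes U_j$, so $p_{\mathbf n}$ is also homogeneous of degree $n_j$ in $X_j$. Invariance of Haar measure under $U_j\mapsto e^{i\theta_j}U_j$, for each $j$ separately, makes different $\mathbf n$ orthogonal: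
$$F_d(\mathcal X,\mathcal Y)=\sum_{\mathbf n}\int p_{\mathbf n}(\mathcal X,\cdot)\,\overline{p_{\mathbf n}(\mathcal Y,\cdot)}\,d\mathcal U.$$
Under $X_j\mapsto t_jX_j$, $Y_j\mapsto t_j^{-1}Y_j$ with $t_j>0$, the $\mathbf n$-th term is multiplied by $\prod t_j^{n_j}\prod t_j^{-n_j}=1$. So $F_d$ does not change, and neither does $F_\infty$, since $X_j\otimes\overline{Y_j}$ does not.

Now suppose $\mathbf{rad}(t\mathcal X)=\alpha$ and $\mathbf{rad}(t^{-1}\mathcal Y)=\beta$ with $\alpha\beta<1$. Choose $s>0$ with $s\alpha<1$ and $\beta<s$; this is possible because $\alpha\beta<1$. Since $\mathbf{rad}$ is homogeneous of degree one, $\mathbf{rad}(st\mathcal X)=s\alpha<1$ and $\mathbf{rad}((st)^{-1}\mathcal Y)=\beta/s<1$. Theorem A for the tuples $st\mathcal X$, $(st)^{-1}\mathcal Y$ gives the conclusion for $\mathcal X,\mathcal Y$. The first sentence of (1) is the case $t_j=1$. $\square$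

## 13. Divergence when $\mathbf{rad}(\mathcal X)\ge1$: Theorem B(2)

Let $p_n$ be the part of $\det L_{\mathcal X}$ of total degree $n$, $a_n^{(d)}=\int|p_n|^2d\mathcal U\ge0$, $T=\sum X_j\otimes\overline{X_j}$, and $\rho=\mathbf{rad}(\mathcal X)^2\ge1$.

**Step 1: find the limit of each $a_n^{(d)}$.** For $\tau\in\mathbb C$, orthogonality of different degrees gives $F_d(\tau\mathcal X,\mathcal X)=\sum_na_n^{(d)}\tau^n$. Since $\mathbf{rad}(\tau\mathcal X)\,\mathbf{rad}(\mathcal X)=|\tau|\rho$, part (1) gives, for $|\tau|<1/\rho$,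
$$\sum_na_n^{(d)}\tau^n\longrightarrow\det(I-\tau T)^{-1}=:\sum_nh_n\tau^n.$$
Fix $0<\tau_0<1/\rho$. On $|\tau|=\tau_0$ the left side is at most $\sum_na_n^{(d)}\tau_0^n=F_d(\tau_0\mathcal X,\mathcal X)$ in modulus. This is bounded in $d$, because it converges. Cauchy's formula on this circle and dominated convergence give $a_n^{(d)}\to h_n$ for every $n$. In particular $h_n\ge0$.

**Step 2: show that $\sum h_n=\infty$.** Suppose $\sum h_n<\infty$. Then $|\det(I-\tau T)^{-1}|\le\sum h_n$ for $|\tau|<1/\rho\le1$. But $T$ has an eigenvalue $\lambda$ with $|\lambda|=\rho$. For $\tau=s/\lambda$ with $s\uparrow1$ we stay inside $|\tau|<1/\rho$ while $\det(I-\tau T)\to0$, a contradiction.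

**Step 3: conclude.** For every $m$,
$$\liminf_{d\to\infty}\int|\det L_{\mathcal X}|^2\,d\mathcal U\ge\lim_{d\to\infty}\sum_{n\le m}a_n^{(d)}=\sum_{n\le m}h_n.$$
Let $m\to\infty$: the integrals tend to $+\infty$. Conversely, if $\mathbf{rad}(\mathcal X)<1$, Theorem A with $\mathcal Y=\mathcal X$ shows that $F_d(\mathcal X,\mathcal X)=\int|\det L_{\mathcal X}|^2$ converges. Each of these integrals is finite, so their supremum is finite. $\square$

## 14. Sharpness of the range and of the rate: Theorem B(3)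

**Range.** Let $a,b>0$ with $ab\ge1$, and take $g=k=k'=1$, $x=a$, $y=b$, whose radii are $a$ and $b$. By (2), $F_d=\sum_{n=0}^d(ab)^n\to\infty$. So the conclusion of Theorem A fails, and no condition on the two radii alone that admits $(a,b)$ can be sufficient.

**Rate.** Take $g=2$, $k=k'=1$ and scalars with $u=x_1\overline{y_1}>0$, $v=x_2\overline{y_2}>0$, $|x_1|^2+|x_2|^2<1$ and $|y_1|^2+|y_2|^2<1$. Both radii are less than $1$, and $u+v<1$ by Cauchy–Schwarz. In Proposition 2, $A=x_1z_1+x_2z_2$ and $B=\overline{y_1z_1}+\overline{y_2z_2}$. Expand $(1+AB)^d=\sum_n\binom dnA^nB^n$, and then $A^n$ and $B^n$ by the binomial theorem. Since $\mu_d$ is invariant under rotations of each $z_j$, only terms with equal powers of $z_j$ and $\overline{z_j}$ survive, and (4) gives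
$$F_d=\sum_{a+b\le d}q_{a,b}^{(d)}u^av^b,\qquad q_{a,b}^{(d)}=\frac{\binom d{a+b}\binom{a+b}a^2}{\binom da\binom db}.$$
Since $\binom d{a+b}\binom{a+b}a=\binom da\binom{d-a}b$,
$$q_{a,b}^{(d)}=\binom{a+b}a\frac{\binom{d-a}b}{\binom db}\le\binom{a+b}a,\qquad q_{1,1}^{(d)}=2\cdot\frac{d-1}d=2-\frac2d,$$
in agreement with the hand computation (3). On the other side, $F_\infty=(1-u-v)^{-1}=\sum_{a,b\ge0}\binom{a+b}au^av^b$. All terms of $F_\infty-F_d$ are nonnegative, and the term $a=b=1$ gives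
$$F_\infty-F_d\ge\frac{2uv}d\qquad(d\ge2).$$
Putting $X_j=Y_j=0$ for $j>2$ extends the example to every $g\ge2$. So the rate $O(1/d)$ cannot be improved in general for $g\ge2$, and Theorem B is proved. $\square$
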